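# Triangular realizations of degree sequences with all terms at least four

## 1. The theorem on triangular realizations

**Theorem 1.** Let $n\ge 3$ and let $(d_1,\dots,d_n)$ be a sequence of integers such that

- $d_1\ge\cdots\ge d_n\ge 4$,
- $d_1+\cdots+d_n$ is even,
- $\sum_{i=1}^k d_i\le k(k-1)+\sum_{i=k+1}^n\min\{d_i,k\}$ for every $k\in\{1,\dots,n\}$.

Then $(d_1,\dots,d_n)$ is the degree sequence of a triangular simple graph.

The statement was posed as a conjecture; the source of the problem is John Talbot, Jun Yan, "Degree sequences of triangular multigraphs", arXiv:2311.00110 (2023). The theorem says that the conjecture is true. Let us unpack it.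

**Definition (graphical, realization).** A graph is simple if it has no loops and no multiple edges; all our graphs are simple. A sequence $(d_1,\dots,d_n)$ is graphical if there is a simple graph on vertices $v_1,\dots,v_n$ with $\deg(v_i)=d_i$ for all $i$. Such a graph is called a realization of the sequence, and the sequence is its degree sequence.

**Definition (triangular).** A triangle consists of three distinct, pairwise adjacent vertices. A simple graph is triangular if every edge is contained in a triangle.

For example $K_m$ with $m\ge3$ is triangular, and so are two triangles sharing one vertex. A $5$-cycle is not. If we attach one pendant edge to a triangle, the result is not triangular either: every single edge must be covered.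

The second and third conditions of Theorem 1 are the textbook criterion for being graphical.

**Theorem 2 (Erdős–Gallai).** A sequence of positive integers $d_1\ge\cdots\ge d_n$ is graphical if and only if $d_1+\cdots+d_n$ is even and $\sum_{i\le k}d_i\le k(k-1)+\sum_{i>k}\min\{d_i,k\}$ for every $k\in\{1,\dots,n\}$.

So Theorem 1 says: *every graphical sequence with all terms at least $4$ has a triangular realization.* This is an existence statement. The sequence consisting of eight $4$'s is realized by $K_{4,4}$, which contains no triangle at all; the theorem promises another realization, and we meet it in Section 2.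

Repeated terms are written as powers: $(a^p,b^q)$ is $a$ repeated $p$ times followed by $b$ repeated $q$ times. We use one known result, which we quote without proof.

**Theorem 3 (Egan–Nikolayevsky).** Every graphical sequence $(a^p,b^q)$ with $a>b\ge4$, $p\ge0$, $q>0$ is the degree sequence of a triangular simple graph.

Since $p=0$ is allowed, this settles all sequences with at most two distinct terms.

Why the number $4$? With $3$ in its place the statement is false. Let $G$ be triangular with all degrees $3$, and let $v$ have neighbours $x,y,z$. Each of the edges $vx,vy,vz$ lies in a triangle, so none of $x,y,z$ is isolated in the graph induced on $\{x,y,z\}$; hence that graph contains a path, say $x,y,z$ in this order. Now $N(v)=\{x,y,z\}$ and $N(y)=\{v,x,z\}$. The third neighbour $w$ of $x$ (besides $v,y$) must form a triangle with $x$ and a neighbour of $x$, that is, $w$ is adjacent to $v$ or to $y$. So $w=z$, and the component of $v$ is $K_4$. A triangular graph with all degrees $3$ is therefore a disjoint union of $K_4$'s, and its number of vertices is divisible by $4$. But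 $(3^6)$ is graphical, by $K_{3,3}$. So the bound on the terms cannot be lowered to $3$.

## 2. Dominating vertices, and lengths five, six and seven

If $d_n\ge4$ and the sequence is graphical, then the case $k=1$ of the inequality gives $d_1\le n-1$, so $n\ge5$.

*Dominating vertex.* Suppose $d_1=n-1$. Then **every** realization is triangular. An edge avoiding $v_1$ forms a triangle with $v_1$. An edge $v_1x$ lies in a triangle because $x$ has another neighbour, which is also adjacent to $v_1$.

*Length $5$.* All terms are $4$, and $K_5$ does it.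

*Length $6$.* All terms are $4$ or $5$. If a $5$ occurs, there is a dominating vertex. If not, the sequence is $(4^6)$, realized by $K_6$ minus a perfect matching; two adjacent vertices each miss at most one of the other four, so they have a common neighbour.

For length $7$ we need a family of graphs that will serve us to the very end.

**Definition (square of a cycle).** For $m\ge7$ let $C_m^2$ be the graph on $\mathbb Z_m$ in which $i$ is adjacent to $i\pm1$ and $i\pm2$. For us a chord is a pair $\{i,i+3\}$.

Three facts about it. First, $C_m^2$ is $4$-regular and triangular: the edges $\{i,i+1\}$ and $\{i,i+2\}$ lie in the triangle $\{i,i+1,i+2\}$. Second, a chord is not an edge of $C_m^2$, since its cyclic distance is $\min(3,m-3)=3$. Third, if we add the chord $\{i,i+3\}$ to $C_m^2$, it lies in the triangle $\{i,i+1,i+3\}$, whose other two edges are in $C_m^2$. Hence *$C_m^2$ plus any set of chords is triangular.*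

In particular $C_8^2$ is the promised triangular realization of $(4^8)$.

*Length $7$.* If a term is $6$, there is a dominating vertex. Otherwise all terms are $4$ or $5$ and the number of $5$'s is even, say $2j$ with $j\le3$. The chords of $C_7^2$ form a $7$-cycle $0,3,6,2,5,1,4$. Add $j$ disjoint chords from it to $C_7^2$.

## 3. Deleting a vertex of largest degree

A sensible person now tries induction on $n$: delete a vertex of largest degree, realize the rest, put the vertex back. The following standard fact says that the rest is graphical.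

**Lemma 4 (deletion).** Let a graphical sequence on a vertex set be given, let $x$ be a vertex with term $r$, and let $R$ be a set of $r$ largest terms among the other vertices. Then deleting $x$ and subtracting $1$ on $R$ gives a graphical sequence.

*Proof.* Take a realization in which $x$ has as many neighbours in $R$ as possible. Suppose $x$ is not adjacent to some $u\in R$. Since $\deg x=|R|$, $x$ is adjacent to some $w\notin R$, and $d_u\ge d_w$ by the choice of $R$. Hence $|N(u)\setminus\{w\}|\ge|N(w)\setminus\{u\}|$: if $uw$ is an edge, both degrees drop by one, otherwise neither does. Now $x$ lies in the second set and not in the first. So the first set is not contained in the second, and there is $z\in N(u)\setminus\{w\}$ with $z\notin N(w)\setminus\{u\}$. Here $z\ne x$ because $x\notin N(u)$, and $z\ne u,w$; so $z$ is adjacent to $u$ and not to $w$. Replace the edges $xw,uz$ by $xu,wz$. All degrees are unchanged, and $x$ has gained a neighbour in $R$, a contradiction. So $N(x)=R$; delete $x$. $\square$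

**Lemma 5 (adding vertices).** Let $G'$ be triangular and let $G$ arise from $G'$ by adding new vertices and new edges, where each new edge is incident with a new vertex and lies in a triangle of $G$. Then $G$ is triangular.

*Proof.* Old edges keep their old triangles; new edges are covered by assumption. $\square$

Now let $D=d_1$, delete $v_1$, subtract $1$ on $N=\{v_2,\dots,v_{D+1}\}$, take a triangular realization $H$ of the result by induction, and join $v_1$ to $N$. There are two obstacles.

First, if a term of $N$ equals $4$, it becomes $3$ and the induction hypothesis does not apply. Second, and this is the serious point, Lemma 5 asks that each edge $v_1s$ with $s\in N$ be in a triangle, that is, that *each $s\in N$ have an $H$-neighbour in $N$*. This can fail. Take $d=(5^{10})$. Then $N$ has five vertices, the set $M$ of the remaining vertices has four, and $H$ must realize $4$ on $N$ and $5$ on $M$. Let $H$ be $C_8^2$ on $\{0,\dots,7\}$ together with a vertex $s$ joined to $0,1,2,3$, with $M=\{0,1,2,3\}$ and $N=\{s,4,5,6,7\}$. The degrees are right, and $H$ is triangular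 by Lemma 5, as $0,1,2,3$ is a path in $C_8^2$. But the neighbours of $s$ in $H$ are exactly $M$, so after joining $v_1$ to $N$ the edge $v_1s$ is in no triangle. The sequence itself is harmless: $C_{10}^2$ plus a perfect matching from the $10$-cycle of chords $0,3,6,9,2,5,8,1,4,7$ is a triangular realization. Only the induction failed.

The way past this point has two parts.

*The failure carries information.* If $s\in N$ has all its neighbours in $M$, then $M$ is large, and $H$ misses many adjacencies inside the set of high-degree vertices. The latter means that the Erdős–Gallai inequalities for $d$ hold with room to spare. We make this quantitative in Lemma 11.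

*Remove two vertices instead of one.* Let $x,y$ have the same degree $e$. If they are adjacent and both joined to the same set $S$ of $e-1$ vertices, then every edge $xs$, $ys$, and also $xy$, lies in a triangle $xys$, whatever the rest of the graph does. So putting the pair back never loses a triangle. What may fail now is that the reduced sequence is not graphical. The spare room supplied by the first part is what repairs this.

To carry this out we need to do accounts with the Erdős–Gallai inequalities.

## 4. Slack in the Erdős–Gallai inequalities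

**Definition (slack).** Let $d:V\to\mathbb Z_{>0}$ be a function on a finite set and $A\subseteq V$. Put
$$E_d(A)=|A|(|A|-1)+\sum_{v\notin A}\min(d_v,|A|)-\sum_{v\in A}d_v .\tag{1}$$
If $V=\{v_1,\dots,v_n\}$ with $d_1\ge\cdots\ge d_n$, put $\sigma_k=E_d(\{v_1,\dots,v_k\})$ for $0\le k\le n$.

Thus $\sigma_0=0$, and Theorem 2 says: $d$ is graphical if and only if its sum is even and all $\sigma_k\ge0$. For $d=(4^5)$ one finds $\sigma_k=k(k-1)+k(5-k)-4k=0$ for every $k\le4$, and $\sigma_5=20-20=0$: no slack anywhere. For $d=(4^7)$ and $|A|=2$ we get $E_d(A)=2+5\cdot2-8=4$.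

**Lemma 6 (rules for $E_d$).**

(a) If $|A|=k$, then $E_d(A)\ge\sigma_k$.

(b) If $u\notin A$ and $|A|=\kappa$, then
$$E_d(A\cup u)-E_d(A)=2\kappa-\min(d_u,\kappa)-d_u+\#\{v\notin A\cup u:\ d_v\ge\kappa+1\}.\tag{2}$$

(c) If $G$ realizes $d$, then
$$E_d(A)=2\,\mathrm{miss}_G(A)+\sum_{v\notin A}\bigl(\min(d_v,|A|)-\deg_A(v)\bigr),\tag{3}$$
where $\mathrm{miss}_G(A)$ is the number of non-adjacent pairs in $A$ and $\deg_A(v)$ is the number of neighbours of $v$ in $A$. All summands are $\ge0$.

*Proof.* (a) If $A\ne\{v_1,\dots,v_k\}$, choose $v=v_i\notin A$ with $i\le k$ and $u=v_j\in A$ with $j>k$; then $d_v\ge d_u$. Replace $u$ by $v$ in $A$. The outside sum changes by $\min(d_u,k)-\min(d_v,k)\le0$, and $-\sum_A d$ changes by $d_u-d_v\le0$. So $E_d$ does not increase. Repeat until $A=\{v_1,\dots,v_k\}$.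

(b) The term $|A|(|A|-1)$ grows by $(\kappa+1)\kappa-\kappa(\kappa-1)=2\kappa$. The vertex $u$ leaves the outside sum, which costs $\min(d_u,\kappa)$, and enters the inside sum, which costs $d_u$. For each $v$ still outside, $\min(d_v,\kappa)$ becomes $\min(d_v,\kappa+1)$, which is one more exactly if $d_v\ge\kappa+1$.

(c) Summing degrees over $A$ counts the edges inside $A$ twice and the edges leaving $A$ once, so $\sum_{v\in A}d_v=2|E(G[A])|+\sum_{v\notin A}\deg_A(v)$. Insert this in (1) and use $|A|(|A|-1)-2|E(G[A])|=2\,\mathrm{miss}_G(A)$. Clearly $\deg_A(v)\le\min(d_v,|A|)$. $\square$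

As a check of (3), take $C_7^2$ on $\{1,\dots,7\}$ and $A=\{1,2\}$. Nothing is missing inside $A$. The vertices $3$ and $7$ are adjacent to both elements of $A$ and contribute $0$; $4$ and $6$ are adjacent to one and contribute $1$; $5$ contributes $2$. The total is $4$, as computed above.

The next lemma says where to look when a sequence fails to be graphical: at a set of the form "all vertices with term at least $\theta$" which is no larger than its threshold $\theta$.

**Lemma 7 (violated sets).** If $d$ has even sum and is not graphical, then there is $\theta$ such that $K=\{v:d_v\ge\theta\}$ is nonempty, $|K|\le\theta$ and $E_d(K)<0$.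

*Proof.* Order the vertices so that $d_1\ge\cdots\ge d_n$, and let $k$ be the smallest minimizer of $\sigma_k$ over $0\le k\le n$. By Theorem 2, $\sigma_k<0=\sigma_0$. So $k\ge1$ and $\sigma_k<\sigma_{k-1}$.

We claim $d_k\ge k$. If $d_k\le k-1$, then (2) with $\kappa=k-1$, $u=v_k$ gives $\sigma_k-\sigma_{k-1}\ge2(k-1)-2d_k\ge0$, a contradiction.

Write $\pi_j=\#\{i:d_i\ge j\}$. Since $v_1,\dots,v_k$ all have terms $\ge k$, the count in (2) is $\pi_k-k$, so
$$\sigma_k-\sigma_{k-1}=2(k-1)-(k-1)-d_k+\pi_k-k=\pi_k-1-d_k<0,$$
that is, $\pi_k\le d_k$.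

We claim that $k=n$ or $d_{k+1}<d_k$. Suppose $k<n$ and $d_{k+1}=d_k=a$. As $a\ge k$, we have $\pi_k\ge k+1$, hence $a\ge\pi_k\ge k+1$. Then (2) with $\kappa=k$, $u=v_{k+1}$ gives $\sigma_{k+1}-\sigma_k=2k-k-a+\pi_{k+1}-(k+1)=\pi_{k+1}-1-a\le\pi_k-1-a<0$, which contradicts the minimality of $\sigma_k$.

So with $\theta=d_k\ge k$ we have $K=\{v_1,\dots,v_k\}$, $|K|=k\le\theta$ and $E_d(K)=\sigma_k<0$. $\square$

Finally, a quick criterion for sequences with few large terms.

**Lemma 8 (few large terms).** Let $d$ have length $n$, even sum and all terms in $[4,n-1]$. Then $d$ is graphical if (i) $n\ge7$ and at most three terms are $\ge6$, or (ii) $n=6$.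

*Proof.* (ii) All terms are $4$ or $5$; the number of $5$'s is even, hence so is the number of $4$'s. Take $K_6$ minus a perfect matching on the vertices with term $4$.

(i) We check $\sigma_k\ge0$. For $k\le4$ all minima equal $k$, and $\sum_{i\le k}d_i\le k(n-1)=k(k-1)+k(n-k)$. For $k\ge5$, at most three of the first $k$ terms exceed $5$, and each of these is $\le n-1$; as $n-1\ge5$, we get $\sum_{i\le k}d_i\le3(n-1)+5(k-3)$. All minima are $\ge4$. So
$$\sigma_k\ge k(k-1)+4(n-k)-3(n-1)-5(k-3)=k^2-10k+n+18 .$$
This is $n-7\ge0$ for $k=5$ and $n-6\ge0$ for $k=6$. For $k\ge7$ use $n\ge k$: it is at least $k^2-9k+18=(k-3)(k-6)\ge0$. $\square$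

## 5. Removing an adjacent pair of vertices of equal degree

**Lemma 9 (pair reinsertion).** Let $x\ne y$ be vertices with $d_x=d_y=e\ge2$, and let $S\not\ni x,y$ be a set of $e-1$ vertices. Let $d'$ be obtained from $d$ by deleting $x,y$ and subtracting $2$ on $S$. If $d'$ has a triangular realization $G'$, then $d$ has one.

*Proof.* Add $x,y$, the edge $xy$, and all edges from $\{x,y\}$ to $S$. Then $x,y$ have degree $1+(e-1)=e$ and each vertex of $S$ gains $2$. Every new edge lies in a triangle $xys$ with $s\in S$. Apply Lemma 5. $\square$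

Is $d'$ graphical whenever $d$ is? No. Take $d=(6^4,4^3)$, realized by $K_4$ joined completely to three isolated vertices. Let $x,y$ be two of the $4$'s and $S$ three of the $6$'s. Then $d'$ has the terms $6,4,4,4,4$, of length $5$, and $6>4$. In terms of slack: let $A$ be the set of the four $6$'s. Then $E_d(A)=12+12-24=0$ and $E_{d'}(A)=12+4-18=-2$. So the pair removal eats two units of slack on this set, and there were none. The next lemma says how much slack is enough.

**Lemma 10 (pair removal).** Let $d_1\ge\dots\ge d_n\ge4$ be a sequence with even sum on $V=\{v_1,\dots,v_n\}$, and let $e\ge4$. Let $x\ne y$ be vertices with $d_x=d_y=e$, and let $S=\{v_1,\dots,v_{e-1}\}\not\ni x,y$, with $\mu:=d_{e-1}\ge6$. Define $d'$ on $V'=V\setminus\{x,y\}$ by $d'=d-2$ on $S$ and $d'=d$ elsewhere. Assume: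

- (H1) $E_{d'}(A)\ge0$ for all $A\subseteq V'$ with $|A|\le e-1$, and $E_{d'}(A)\ge2$ if $|A|=e-1$.
- (H2) $E_d(A)\ge e+2$ whenever $S\subseteq A\subseteq V'$ and either $|A|=e$, or $|A|>e$ and $d_v\ge\max(5,|A|-1)$ for all $v\in A$.

Then $d'$ is graphical.

Note that $d'\ge4$ everywhere, as $\mu\ge6$.

*Proof.* The sum of $d'$ is that of $d$ minus $2e+2(e-1)$, hence even. Write $E'=E_{d'}$. By Lemma 7 it suffices to show $E'(K)\ge0$ for every nonempty set $K=\{v\in V':d'_v\ge\theta\}$ with $k=|K|\le\theta$.

**Step 1: sets that contain $S$.** This step compares $E'$ with $E_d$. Let $S\subseteq A\subseteq V'$ and $|A|\ge e$. Passing from $E_d(A)$ to $E'(A)$, the two outside vertices $x,y$ disappear, which costs $2\min(e,|A|)=2e$; the inside sum drops by $2(e-1)$; nothing else changes. So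
$$E'(A)=E_d(A)-2e+2(e-1)=E_d(A)-2 .\tag{4}$$

If $k\le e-1$, then $E'(K)\ge0$ by (H1). So let $k\ge e$ from now on.

Suppose $S\subseteq K$. If $k=e$, (H2) applies to $K$. If $k>e$, then every $v\in K$ has $d_v\ge d'_v\ge\theta\ge k\ge5$, so (H2) applies to $K$ as well. By (4), $E'(K)\ge e>0$.

**Step 2: what $K$ looks like if $S\not\subseteq K$.** The subtraction has pushed part of $S$ below the threshold; since it is a subtraction of only $2$, this pins down the threshold. Let $i=|S\setminus K|$, so $1\le i\le e-1$. As $k\ge e>|S\cap K|$, there is some $u\in K\setminus S$, and every such $u$ satisfies $\theta\le d'_u=d_u\le d_{e-1}=\mu$. Every $s\in S\setminus K$ satisfies $\mu-2\le d'_s\le\theta-1$. Hence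
$$\theta\in\{\mu-1,\mu\},\qquad k\le\theta\le\mu,$$
and all vertices of $K\cup S$ have $d'\ge\mu-2$. Let $\pi'_j=\#\{v\in V':d'_v\ge j\}$ and $P=\pi'_k$. All of $K$ has $d'\ge\theta\ge k$, so $P\ge k$.

Hypothesis (H1) controls small sets, and (H2) with (4) controls sets containing $S$. Our $K$ is neither. We reach it from a small set inside $K$ by adding vertices ("from the left"), or from $K\cup S$ by removing vertices ("from the right").

**Step 3: the left and right walks.** *Left.* Choose $A_0$ with $K\cap S\subseteq A_0\subseteq K$ and $|A_0|=e-1$; this is possible as $|K\cap S|=e-1-i\le e-2$ and $k\ge e$. By (H1), $E'(A_0)\ge2$. Add the elements of $K\setminus A_0\subseteq K\setminus S$ one at a time. When $u$ is added to a set $A\subseteq K$ of size $\kappa<k$, all of $A\cup u$ has $d'\ge k\ge\kappa+1$. So in (2) the minimum is $\kappa$ and the count is $\pi'_{\kappa+1}-(\kappa+1)$, and $E'$ changes by exactly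
$$2\kappa-\kappa-d'_u+\pi'_{\kappa+1}-\kappa-1=\pi'_{\kappa+1}-1-d'_u\ \ge\ \pi'_{\kappa+1}-1-\mu .\tag{5}$$

*Right.* Let $K''=K\cup S$, so $|K''|=k+i$. If $|A|=\kappa$ and $s\notin A$, then (2) reads
$$E'(A)-E'(A\cup s)=\min(d'_s,\kappa)+d'_s-2\kappa-\#\{v\notin A\cup s:\ d'_v\ge\kappa+1\}.\tag{6}$$

We now distinguish cases by $P$, and by whether the vertices of $S\setminus K$ still have $d'\ge k$.

**Step 4: the case $P\ge\mu+1$.** For $\kappa+1\le k$ we have $\pi'_{\kappa+1}\ge P\ge\mu+1$. So all left steps (5) are $\ge0$ and $E'(K)\ge E'(A_0)\ge2$.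

**Step 5: the case $P\le\mu$ and $d'_s\ge k$ for all $s\in S\setminus K$.** Here we walk from the right. All of $K''$ has $d'\ge k$, so $k+i\le P\le\mu$. Remove the elements of $S\setminus K$ from $K''$ one at a time. In (6) the sizes $\kappa$ run from $k+i-1$ down to $k$, so $k\le\kappa\le k+i-1\le P-1\le\mu-1$. All elements of $A\cup s$ have $d'\ge k$, so the count in (6) is at most $P-\kappa-1$.

If $d'_s\ge\kappa$, the right side of (6) is at least $\kappa+d'_s-2\kappa-(P-\kappa-1)=d'_s-P+1\ge(\mu-2)-\mu+1=-1$.

If $d'_s<\kappa$, then $\mu-2\le d'_s<\kappa\le k+i-1\le P-1\le\mu-1$ forces $d'_s=\mu-2$ and $\kappa=\mu-1=P-1=k+i-1$. The count is then at most $P-\kappa-1=0$, and (6) equals $2(\mu-2)-2(\mu-1)=-2$. As $\kappa=k+i-1$ occurs only at the first removal, this happens at most once.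

There are $i$ removals, so $E'(K)\ge E'(K'')-(i+1)$. On $K''$ we have $d\ge\mu-1$: on $K$ because $d\ge d'\ge\theta\ge\mu-1$, and on $S$ because $d\ge\mu$. Thus $d\ge\mu-1\ge5$ and $d\ge\mu-1\ge|K''|-1$ on $K''$. Moreover $|K''|=k+i>e$ and $S\subseteq K''$. So (H2) and (4) give $E'(K'')\ge e$, and $E'(K)\ge e-i-1\ge0$.

**Step 6: the case $P\le\mu$ and $d'_s<k$ for some $s\in S\setminus K$.** Then $k\ge d'_s+1\ge\mu-1$, so $k\in\{\mu-1,\mu\}$. All of $K\cup S$ has $d'\ge\mu-2$, so $\pi'_{\kappa+1}\ge k+i$ for $\kappa+1\le\mu-2$. For all $\kappa+1\le k$ we have $\pi'_{\kappa+1}\ge k$.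

If $k=\mu$, then by (5) the left steps with $\kappa+1\le\mu-2$ are $\ge k+i-1-\mu=i-1\ge0$. The others have $\kappa+1\in\{\mu-1,\mu\}$, so there are at most two, each $\ge k-1-\mu=-1$. So $E'(K)\ge2-2=0$.

If $k=\mu-1$ and $i\ge2$, the left steps with $\kappa+1\le\mu-2$ are $\ge k+i-1-\mu=i-2\ge0$. Only the last step, $\kappa+1=\mu-1=k$, remains, and it is $\ge k-1-\mu=-2$. So $E'(K)\ge2-2=0$.

If $k=\mu-1$ and $i=1$, then $S\setminus K=\{s\}$ and $\mu-2\le d'_s<k=\mu-1$, so $d'_s=\mu-2$. Use one right step, (6) with $A=K$, $\kappa=k$. The count concerns vertices outside $K$ with $d'\ge k+1$, so it is at most $P-k\le\mu-(\mu-1)=1$. Hence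
$$E'(K)-E'(K'')\ge2(\mu-2)-2(\mu-1)-1=-3 .$$
Here $|K''|=k+1=\mu>e$, and $d\ge\mu-1\ge5$ on $K''$ as in Step 5, with $\mu-1=|K''|-1$. So (H2) and (4) give $E'(K'')\ge e$, and $E'(K)\ge e-3>0$. $\square$

## 6. Slack forced in a minimal counterexample

Suppose Theorem 1 is false, and let $d_1\ge\dots\ge d_n\ge4$ be a graphical sequence without triangular realization, with $n$ minimal. *By minimality* will always mean: every graphical sequence of length $<n$ with all terms $\ge4$ has a triangular realization. Put $D=d_1$ and $c=n-1-D$. By Section 2, $D\ne n-1$, so $c\ge1$, that is, $D\le n-2$. Put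
$$t=d_{D+1},\quad N=\{v_2,\dots,v_{D+1}\},\quad M=\{v_{D+2},\dots,v_n\},\quad X=\{v_{D+1}\}\cup M .$$
Then $|M|=c$, $|X|=c+1$, $4\le t\le D$. All terms on $N$ are $\ge t$, and all terms on $X$ are $\le t$.

**Lemma 11.** If $t\ge5$, then $c\ge t-1$, and $\sigma_k\ge2t-2$ for all $t+1\le k\le D+1$.

*Proof.* **Step 1: the obstructing vertex.** This step runs the failed induction of Section 3 and records what its failure says. Let $h$ be obtained from $d$ by deleting $v_1$ and subtracting $1$ on $N$. It is graphical by Lemma 4. Its terms are $\ge t-1\ge4$ on $N$ and $\ge4$ on $M$. By minimality it has a triangular realization $H$. The graph $H$ plus $v_1$ joined to $N$ realizes $d$, and by Lemma 5 it is triangular if every $s\in N$ has an $H$-neighbour in $N$. As $d$ is a counterexample, some $s\in N$ has all its $H$-neighbours in $M$. Since $h_s\ge t-1$, we get $c=|M|\ge t-1$.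

**Step 2: slack of $d$ equals slack of $h$.** This lets us read off $\sigma_k$ in $H$. Let $t+1\le k\le D+1$ and $K'=\{v_2,\dots,v_k\}\subseteq N$, so $|K'|=k-1$. For the $D-k+1$ vertices $u\in N\setminus K'$ we have $\min(h_u,k-1)=\min(d_u,k)-1$. For $u\in M$ we have $h_u=d_u\le t\le k-1$, so $\min(h_u,k-1)=d_u=\min(d_u,k)$. Finally $\sum_{K'}h=\sum_{i\le k}d_i-D-(k-1)$. Hence
$$E_h(K')=(k-1)(k-2)+\sum_{i>k}\min(d_i,k)-(D-k+1)-\Bigl(\sum_{i\le k}d_i-D-(k-1)\Bigr).$$
The terms other than the two sums add up to $(k-1)(k-2)+2(k-1)=k(k-1)$. So $E_h(K')=\sigma_k$.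

**Step 3: counting the deficits at $s$.** Apply (3) to $H$ and $K'$. If $s\in K'$, then $s$ is non-adjacent to the $k-2$ other members of $K'$, since all its neighbours are in $M$. So $\sigma_k\ge2(k-2)\ge2t-2$. If $s\in N\setminus K'$, then $\deg_{K'}(s)=0$, so $s$ contributes $\min(h_s,k-1)\ge t-1$. Moreover each of its $h_s\ge t-1$ neighbours $m\in M$ has the neighbour $s\notin K'$, so $\deg_{K'}(m)\le h_m-1=\min(h_m,k-1)-1$, and $m$ contributes at least $1$. Altogether $\sigma_k\ge2t-2$. $\square$

In the example $(5^{10})$ of Section 3 we had $t=5$ and $c=4=t-1$, just at the bound.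

**Lemma 12.** If $t\ge5$, there are no two vertices $x,y\in X$ of equal degree $e$ with $d_{e-1}\ge6$.

*Proof.* Suppose there are. Then $4\le e\le t\le D$. Let $L=\{v_1,\dots,v_D\}$. Since $e-1\le D$, we have $S=\{v_1,\dots,v_{e-1}\}\subseteq L$, and $x,y\notin L$. We verify (H1) and (H2) of Lemma 10; recall $c\ge t-1\ge4$ from Lemma 11.

**Step 1: (H2).** Let $A\supseteq S$ be as in (H2) and $|A|=k\ge e$. By Lemma 6(a), $E_d(A)\ge\sigma_k$.

If $k\le t$, the $D+1-k$ vertices $v_{k+1},\dots,v_{D+1}$ have degree $\ge t\ge k$, and the other $c$ vertices outside $\{v_1,\dots,v_k\}$ have degree $\ge4$, with $k\ge e\ge4$. So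
$$\sigma_k\ge k(k-1)+k(D+1-k)+4c-kD=4c\ge4(t-1)\ge t+2\ge e+2 .$$

If $k\ge t+1$, then $k>e$, so (H2) supplies $d_v\ge k-1$ on $A$; as all terms are $\le D$, this gives $k\le D+1$. Lemma 11 gives $\sigma_k\ge2t-2\ge t+2\ge e+2$.

**Step 2: (H1).** On $V'$ we have $4\le d'\le D$; moreover $d'\ge t-2$ on $S$ and $d'\ge t$ on $L\setminus S$. Let $|A|=k\le e-1\le t-1$. Then $|V'\setminus A|=n-2-k=(D-k)+(c-1)$, and at least $D-k$ vertices of $L$ lie outside $A$. Fix $D-k$ of them; the remaining $c-1$ vertices outside $A$ have $d'\ge4$.

If $k\le4$, all minima equal $k$, and $E'(A)\ge k(k-1)+k(n-2-k)-kD=k(n-3-D)=k(c-2)\ge2k\ge0$. If $k=e-1$, then $k\ge3$ and this is $\ge6\ge2$.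

If $5\le k\le t-2$, the fixed vertices have $d'\ge t-2\ge k$, so $E'(A)\ge k(k-1)+k(D-k)+4(c-1)-kD=4(c-1)-k\ge4(t-2)-(t-2)=3(t-2)\ge2$.

If $k=t-1\ge5$, then $k\le e-1\le t-1$ forces $e=t\ge6$. The fixed vertices outside $S$ have minimum $k$. Those in $S$, at most $e-1=k$ in number, have $d'\ge t-2=k-1$, hence minimum at least $k-1$. So $E'(A)\ge4(c-1)-k-k\ge4(t-2)-2(t-1)=2t-6\ge2$.

**Step 3: conclusion.** By Lemma 10, $d'$ is graphical. Its terms are $\ge4$, so by minimality it has a triangular realization. Lemma 9 gives a triangular realization of $d$, a contradiction. $\square$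

When $t=4$, Lemma 11 is not available. For pairs of degree $4$ we use a failed single deletion again, this time of a vertex of smallest degree.

**Lemma 13.** It is not the case that both $d_4\ge6$ and $d_{n-1}=d_n=4$.

*Proof.* Suppose it is.

**Step 1: the obstructing vertex.** Delete $x=v_n$ and subtract $1$ on $S_4=\{v_1,\dots,v_4\}$. The result $d''$ is graphical by Lemma 4 and has terms $\ge4$, so by minimality it has a triangular realization $G'$. If $G'[S_4]$ has no isolated vertex, then adding $x$ joined to $S_4$ gives a triangular realization of $d$ by Lemma 5, a contradiction. So $G'[S_4]$ has an isolated vertex $s$.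

**Step 2: two consequences.** First, $s$ has degree $d_s-1$ in $G'$, which has $n-1$ vertices, and $s$ is not adjacent to itself or to three others. So $d_s-1\le(n-1)-1-3$, and
$$d_4\le d_s\le n-4 .$$
Second, let $k\ge5$ with $d_k\ge5$, and let $K=\{v_1,\dots,v_k\}$, which does not contain $x$. From $\sigma_k$ to $E_{d''}(K)$ we lose the contribution $\min(4,k)=4$ of $x$ and gain $4$, because the inside sum drops by $4$. So $E_{d''}(K)=\sigma_k$, and by (3), $\sigma_k\ge2\,\mathrm{miss}_{G'}(K)\ge6$: the vertex $s$ misses three members of $K$.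

**Step 3: pair removal.** Apply Lemma 10 with $e=4$, $x=v_n$, $y=v_{n-1}$, $S=\{v_1,v_2,v_3\}$; here $\mu=d_3\ge6$. All $d'\ge4$. Also all $d'\le n-4$: on $S$ we have $d'\le D-2\le n-4$, and elsewhere $d'\le d_4\le n-4$.

(H1): for $|A|=k\le3$ all minima equal $k$, so $E'(A)=k(k-1)+k(n-2-k)-\sum_Ad'\ge k(n-3)-k(n-4)=k$. This is $3$ if $k=3=e-1$.

(H2): if $|A|=4$, then by Lemma 6(a), $E_d(A)\ge\sigma_4=12+4(n-4)-\sum_{i\le4}d_i\ge4(n-1)-3(n-2)-(n-4)=6=e+2$. If $|A|=k\ge5$ and $d\ge5$ on $A$, then $d_k\ge5$, and $E_d(A)\ge\sigma_k\ge6$ by Step 2.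

So $d'$ is graphical with terms $\ge4$. Minimality and Lemma 9 give a contradiction. $\square$

## 7. At most three terms exceed five

Let $a=\#\{i:d_i\ge6\}$, $p=\#\{i:d_i=5\}$, $q=\#\{i:d_i=4\}$. When $a\ge1$, write $b_1=D\ge\dots\ge b_a\ge6$ for the large terms.

**Lemma 14.** In a minimal counterexample, one of the following holds:

- (T4) $t=4$, $a\in\{1,2\}$ and $a+p\le D$;
- (T5) $t=5$, $a\in\{1,2,3\}$, with $q\le1$ if $a=3$; moreover $c\ge4$ and $a+p\ge D+1$.

*Proof.* **Step 1: $t\le5$.** Suppose $t\ge6$. By Lemma 11, $|X|=c+1\ge t$, while the degrees in $X$ lie in $\{4,\dots,t\}$, a set of $t-3$ elements. So two vertices of $X$ have equal degree $e\le t\le D$, and $d_{e-1}\ge d_{D+1}=t\ge6$. This contradicts Lemma 12. So $t\in\{4,5\}$, and the degrees in $X$ are $4$ or $5$. If $t=4$, all of $X$ has degree $4$, so $q\ge c+1\ge2$.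

**Step 2: $a\le3$.** Suppose $a\ge4$, that is, $d_4\ge6$. If $q\ge2$, Lemma 13 is contradicted. If $q\le1$, then $t=5$ by Step 1, and $|X|=c+1\ge5$ by Lemma 11. At most one vertex of $X$ has degree $4$, so two have degree $e=5$; since $d_{e-1}=d_4\ge6$, Lemma 12 is contradicted.

**Step 3: $a\ge1$.** If $a=0$, there are at most two distinct terms, both $\ge4$, and Theorem 3 gives a triangular realization.

**Step 4: $a=3$ and $q\ge2$ do not occur together.** Suppose they do. Remove two $4$'s and subtract $2$ from the three large terms. The sum drops by $8+6=14$. The length is $n-2\ge D\ge6$. The terms are $\ge4$; the reduced ones are $\le D-2\le n-4$, and $5\le n-3$ as $n\ge D+2\ge8$. So all terms are in $[4,(n-2)-1]$ and at most three are $\ge6$; Lemma 8 shows that the new sequence is graphical. Minimality gives a triangular realization. Lemma 9, with $e=4$ and $S$ the three large vertices, gives one of $d$, a contradiction.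

**Step 5: the two families.** If $t=4$, then $q\ge2$ by Step 1, so $a\le2$ by Step 4; and $d_{D+1}=4$ means $a+p\le D$. If $t=5$, then $d_{D+1}=5$ means $a+p\ge D+1$, and $c\ge t-1=4$ by Lemma 11. $\square$

It remains to exclude (T4) and (T5). Here the sequences are so close to $(4^m)$ that we can build realizations from $C_m^2$, or strip off a small complete graph and use minimality.

## 8. Squares of cycles and the family $t=4$

In $C_m^2$ we would like to join a new vertex $v_1$ to $b$ consecutive vertices, and to delete a few edges among these so that the degrees come out right. The next lemma says which edges must be left alone.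

**Lemma 15.** Let $b\ge6$, $c\ge1$, $m=b+c$. Label the vertices of $C_m^2$ cyclically by $1,\dots,m$, and let $N=\{1,\dots,b\}$, $M=\{b+1,\dots,m\}$. Let $H$ arise from $C_m^2$ by deleting edges inside $N$ other than $\{1,2\}$ and $\{b-1,b\}$, and adding edges inside $N$. Then each edge of $H$ meeting $M$ lies in a triangle of $H$. If moreover every vertex of $N$ has an $H$-neighbour in $N$, then $H$ plus a new vertex $v_1$ joined to $N$ is triangular.

*Proof.* All edges of $C_m^2$ meeting $M$ are in $H$, and there are no other edges of $H$ meeting $M$. Consider an edge $\{i,i+2\}$ meeting $M$ and the triangle $i,i+1,i+2$. If its edge $\{i+1,i+2\}$ is inside $N$, then $i\in M$ and $i+1\in N$, so $i=m$ and the edge is $\{1,2\}$, which is kept. If its edge $\{i,i+1\}$ is inside $N$, then $i+2\in M$ and $i+1\in N$, so $i+1=b$ and the edge is $\{b-1,b\}$, which is kept. Edges not inside $N$ are present anyway. For an edge $\{i,i+1\}$ inside $M$ use $i,i+1,i+2$, all of whose edges meet $M$. For $\{m,1\}$ use $m,1,2$: the edge $\{m,2\}$ meets $M$ and $\{1,2\}$ is kept. For $\{b,b+1\}$ use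 $b-1,b,b+1$: the edge $\{b-1,b+1\}$ meets $M$ and $\{b-1,b\}$ is kept.

After joining $v_1$ to $N$, edges inside $N$ lie in triangles with $v_1$; an edge $v_1s$ lies in a triangle with an $H$-neighbour of $s$ in $N$; edges meeting $M$ have been covered. $\square$

For example, take $(6,5^4,4^3)$, with $b=6$, $c=1$. Delete $\{2,3\}$ from $C_7^2$ and join $v_1$ to $1,\dots,6$. Then $v_1$ has degree $6$, the vertices $1,4,5,6$ have degree $5$, and $2,3,7$ have degree $4$.

**Proposition 16.** The family (T4) contains no minimal counterexample.

*Proof.* **Step 1: $a=1$.** We build a realization by Lemma 15. Here $d=(b,5^p,4^q)$ with $b=D\ge6$ and $p\le b-1$. The sum is even, so $p\equiv b\pmod2$, hence $p\le b-2$. If $p=0$, Theorem 3 applies; so $p\ge1$. Put $r=(b-p)/2\ge1$ and $m=b+c=n-1=p+q$. In $C_m^2$, labelled as in Lemma 15, delete $r$ edges of the following matching in $N$: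

- if $b$ is even, $\{2,3\},\{4,5\},\dots,\{b-2,b-1\}$, which has $\frac{b-2}2$ edges; here $p\ge2$, so $r\le\frac{b-2}2$;
- if $b$ is odd, $\{1,3\},\{2,4\},\{5,6\},\{7,8\},\dots,\{b-2,b-1\}$, which has $2+\frac{b-5}2=\frac{b-1}2$ edges; here $b\ge7$ and $p\ge1$, so $r\le\frac{b-1}2$.

The edges $\{1,2\}$ and $\{b-1,b\}$ are kept, so $1,2,b-1,b$ have neighbours in $N$. A vertex $i$ with $3\le i\le b-2$ has four neighbours $i\pm1,i\pm2$ in $N$ and loses at most one. So Lemma 15 applies: joining $v_1$ to $N$ gives a triangular graph. In it $v_1$ has degree $b$, the $2r=b-p$ endpoints of deleted edges have degree $4$, the other $p$ vertices of $N$ have degree $5$, and the $c$ vertices of $M$ have degree $4$. As $b-p+c=m-p=q$, this realizes $d$, a contradiction.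

From now on $a=2$: $d=(b_1,b_2,5^p,4^q)$ with $p\le b_1-2$, and $q=n-2-p=b_1+c-1-p\ge c+1\ge2$.

**Step 2: $b_2\ge7$ and $q\ge3$.** We strip off a triangle. Remove three $4$'s and subtract $3$ from $b_1$ and $b_2$; the sum drops by $12+6=18$. Here $n\ge b_1+2\ge9$. The length is $n-3\ge6$, the terms are $\ge4$, and $b_1-3\le n-5$, $5\le n-4$. At most two terms are $\ge6$, so Lemma 8 applies and the sequence is graphical. By minimality it has a triangular realization. Add a triangle of new vertices, all joined to $v_1$ and $v_2$. The new vertices have degree $4$, and each new edge is in a triangle. By Lemma 5 this is a triangular realization of $d$, a contradiction.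

**Step 3: $b_2\ge7$ and $q=2$.** We strip off a $K_4$. From $q\ge c+1$ we get $c=1$, and then $2=q=b_1-p$, so $p=b_1-2$. The sum $b_1+b_2+5(b_1-2)+8=6b_1+b_2-2$ is even, so $b_2$ is even. Hence $b_1\ge b_2\ge8$, $p\ge6$ and $n=b_1+2\ge10$. Remove four $5$'s and subtract $4$ from $b_1$ and $b_2$; the sum drops by $20+8=28$. The length is $n-4\ge6$, the terms are $\ge4$, and $b_1-4=n-6$, $5\le n-5$. By Lemma 8 the sequence is graphical, and by minimality it has a triangular realization. Add a $K_4$ of new vertices, all joined to $v_1$ and $v_2$. The new vertices have degree $3+2=5$, and each new edge is in a triangle. Contradiction.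

**Step 4: $b_2=6$.** We use Lemma 15 again, now also raising one vertex of $N$. Write $b=b_1$. The sum $b+6+5p+4q$ is even, so $p\equiv b\pmod2$, and $k:=b-1-p$ is odd and $\ge1$. Let $m=b+c=n-1$. In $C_m^2$ delete $\{b-2,b\}$ and add $\{1,b-2\}$, which is a non-edge since its cyclic distance is $\min(b-3,c+3)\ge3$. Further delete $(k-1)/2$ edges from

- $\{2,3\},\{4,5\},\dots,\{b-2,b-1\}$ if $b$ is even; then $k\le b-1$, and there are $\frac{b-2}2\ge\frac{k-1}2$ edges;
- $\{2,3\},\{4,5\},\dots,\{b-3,b-2\}$ if $b$ is odd; then $p$ is odd, so $p\ge1$ and $k\le b-2$, and there are $\frac{b-3}2\ge\frac{k-1}2$ edges.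

Call the result $H$. Vertex $1$ is on no deleted edge and has degree $5$. Vertex $b$ is on no matching edge and has degree $3$. Vertex $b-2$ has lost one edge and gained one, so before the matching edges are deleted it has degree $4$. Hence the $k-1$ endpoints of deleted matching edges have degree $3$, and all other vertices have degree $4$.

The edges $\{1,2\}$ and $\{b-1,b\}$ are kept, so $1,2,b-1,b$ have neighbours in $N$. Each $i$ with $3\le i\le b-2$ has four $C_m^2$-neighbours in $N$ and loses at most two. So Lemma 15 applies. After joining $v_1$ to $N$ we have: $v_1$ of degree $b$, vertex $1$ of degree $6$, $k$ vertices of degree $4$ and $b-1-k=p$ of degree $5$ in $N$, and $c$ vertices of degree $4$ in $M$. Since $q=b+c-1-p=k+c$, this is a triangular realization of $d$, a contradiction. $\square$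

## 9. Chords of squares of cycles and the family $t=5$

**Proposition 17.** The family (T5) contains no minimal counterexample.

*Proof.* Recall $c\ge4$, $n=D+1+c$, $a+p\ge D+1$, and $q\le1$ if $a=3$.

**Step 1: $c\le5$.** This bounds the number of vertices outside $\{v_1\}\cup N$. Suppose $c\ge6$.

If $p\ge6$, delete six $5$'s; the sum drops by $30$. The length is $n-6=D+c-5\ge D+1\ge7$, all terms are in $[4,D]$, and at most three are $\ge6$. So the sequence is graphical by Lemma 8 and has a triangular realization by minimality. Adding a component $K_6$ gives a triangular realization of $d$, a contradiction.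

If $p\le5$: for $a=1$ we have $p\ge D\ge6$, impossible. For $a=3$ we have $p=n-3-q\ge n-4\ge D+3\ge9$, impossible. For $a=2$ we have $p\ge D-1\ge5$, so $p=5$ and $D=6$; then $d=(6^2,5^5,4^q)$ has odd sum, impossible.

So $c\in\{4,5\}$.

**Step 2: $a=1$.** We join $v_1$ to a set in $C_m^2$ that leaves out vertices which can be raised by chords. Here $d=(b,5^p,4^q)$ with $b=D\ge6$, $p\ge b$, $p\equiv b\pmod2$, and $p+q=n-1=b+c=:m\ge10$. Since $p-b\le c\le5$ and $p-b$ is even, $p-b\in\{0,2,4\}$. On $\mathbb Z_m$ let
$$M=\{0,3,4,7\}\ \text{ if } c=4,\qquad M=\{0,3,4,7,8\}\ \text{ if } c=5,$$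
and $N=\mathbb Z_m\setminus M$, so $|N|=b$. Let $H$ be $C_m^2$ plus $(p-b)/2$ of the two chords $\{0,3\},\{4,7\}$. By Section 2, $H$ is triangular. The set $N$ consists of the adjacent pairs $\{1,2\}$ and $\{5,6\}$ and of the $b-4\ge2$ consecutive vertices $8,\dots,m-1$ if $c=4$, or $9,\dots,m-1$ if $c=5$. So every vertex of $N$ has an $H$-neighbour in $N$. Join $v_1$ to $N$: by Lemma 5 the graph is triangular. The vertex $v_1$ has degree $b$, the $b$ vertices of $N$ have degree $5$, and $M$ has $p-b$ vertices of degree $5$ and $c-(p-b)=q$ of degree $4$. So $d$ is realized, a contradiction.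

From now on $a\in\{2,3\}$. If $a=2$, then $p\ge D-1\ge5$. If $a=3$, then $p=n-3-q\ge n-4\ge D+1\ge7$. Note $n\ge D+5$.

**Step 3: if $a=3$, then $b_3=6$.** Suppose $a=3$ and $b_3\ge7$. Then $n\ge b_1+5\ge12$. Remove three $5$'s and subtract $3$ from each $b_i$; the sum drops by $15+9=24$. The terms are $\ge4$, with $b_1-3\le n-8$ and $5\le n-4$; the length is $n-3\ge9$; at most three terms are $\ge6$. By Lemma 8 the sequence is graphical, and by minimality it has a triangular realization. Add a triangle of new vertices, all joined to $v_1,v_2,v_3$. The new vertices have degree $2+3=5$, and each new edge is in a triangle. By Lemma 5 this is a triangular realization of $d$, a contradiction.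

**Step 4: $b_1=6$.** Suppose $b_1\ge7$. Then $n\ge b_1+5\ge12$. Remove five $5$'s (there are at least five), and subtract $3$ from $b_1$ and $2$ from $b_2$; the sum drops by $25+5=30$. The terms are $\ge4$, and the length is $n-5\ge7$. The terms are at most $n-6$: indeed $b_1-3\le n-8$, $b_2-2\le n-7$, $b_3=6\le n-6$ if $a=3$ (Step 3), and $5\le n-6$. At most three terms are $\ge6$. By Lemma 8 the sequence is graphical, and by minimality it has a triangular realization. Add a new $K_5$, join $v_1$ to three of its vertices and $v_2$ to the other two. The new vertices have degree $4+1=5$. Edges of the $K_5$ lie in triangles inside it, and an edge from $v_1$ or $v_2$ to the $K_5$ lies in a triangle with another neighbour of the same $v_j$ in the $K_5$. By Lemma 5 this is a triangular realization of $d$, a contradiction.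

**Step 5: the last finite list.** Now $d=(6^a,5^p,4^q)$ with $D=6$, $n=7+c\in\{11,12\}$, and $p$ is even. By Section 2, $C_n^2$ plus a set $F$ of chords is triangular, with degrees $4+\deg_F$. So it suffices to find $F$ having $a$ vertices of degree $2$, $p$ of degree $1$ and $q$ of degree $0$. Let $P_j$ denote a path on $j$ vertices.

*$n=11$.* Since $3$ and $11$ are coprime, the chords form a Hamiltonian cycle. We have $p\ge2a$: for $a=2$, $p\ge5$; for $a=3$, $p+q=8$ with $q\le1$ and $p$ even gives $p=8$. Cut the cycle into consecutive paths: $a$ copies of $P_3$, $(p-2a)/2$ copies of $P_2$ and $q$ copies of $P_1$. They use $3a+(p-2a)+q=a+p+q=11$ vertices. There are $a$ vertices of degree $2$, $2a+(p-2a)=p$ of degree $1$, and $q$ of degree $0$.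

*$n=12$.* The chords form three disjoint $4$-cycles, one on each residue class modulo $3$.

For $a=2$ we have $p+q=10$, $p\ge5$ and $p$ even, so $p\in\{6,8,10\}$. Take $P_4$ in the first $4$-cycle and two copies of $P_2$ in the second; this gives two vertices of degree $2$ and $2+4=6$ of degree $1$. In the third take four $P_1$'s if $p=6$, one $P_2$ and two $P_1$'s if $p=8$, and two $P_2$'s if $p=10$.

For $a=3$ we have $p+q=9$, $q\le1$ and $p$ even, so $p=8$, $q=1$. Take $P_4$ in the first, $P_3$ and $P_1$ in the second, and two $P_2$'s in the third. The degree-$2$ vertices number $2+1=3$, the degree-$1$ vertices $2+2+4=8$, and there is one vertex of degree $0$.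

In every case $d$ has a triangular realization, a contradiction. $\square$

*Proof of Theorem 1.* If the theorem were false, there would be a minimal counterexample. By Lemma 14 it belongs to (T4) or to (T5). Proposition 16 excludes the first and Proposition 17 the second. $\blacksquare$
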